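\title{Disjoint paths are not extremal for random labels on graded graphs}

\begin{abstract}
Label the vertices of a finite rooted graded graph of depth $N$ by independent, identically distributed random variables, and ask for the probability that the labels along some path from the root to the last level form a word in a given set $B$. It has been conjectured that this probability can only increase when the graph is replaced by the same number of paths, disjoint except at the root. We disprove this with a graph of depth $3$ that has $16$ vertices and $12$ paths. The set $B$ is built from the quaternion group, and the failure probability is computed exactly. The conjecture fails at every depth $N\ge 3$, it holds with equality for $N=1$, and for $N=2$ it is equivalent to Sidorenko's conjecture.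
\end{abstract}

\section{Introduction}

A finite graph $G$ is \emph{graded} if its vertex set is partitioned into \emph{levels} $V_0,V_1,\dots,V_N$ such that every edge joins $V_j$ to $V_{j+1}$ for some $j$. It is \emph{rooted} if $V_0=\{\rho\}$, and $N$ is its \emph{depth}. A \emph{graded path} is a sequence $(\rho,v_1,\dots,v_N)$ with $v_j\in V_j$ in which consecutive vertices are adjacent. Let the vertices carry independent labels $X(v)$ with common law $\mu$ on a measurable space $\Omega$, and let $B\subseteq\Omega^N$ be measurable for the product $\sigma$-algebra. We write $P(G;B)$ for the probability that $(X(v_1),\dots,X(v_N))\in B$ for at least one graded path. Let $M$ be the number of graded paths of $G$, and let $G'$ be the graph that consists of $M$ paths of length $N$, disjoint except at $\rho$. The conjecture posed in \cite{Pemantle} is that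
\[
P(G;B)\le P(G';B)
\]
for every finite rooted graded graph $G$, every $\mu$ and every measurable $B$.

Put $p=\mu^N(B)$ and $Q(G;B)=1-P(G;B)$. Each graded path \emph{avoids} $B$, that is, its word of labels lies in $B^c$, with probability $1-p$, and $Q(G;B)$ is the probability that all $M$ paths avoid $B$. In $G'$ these events are independent, so $P(G';B)=1-(1-p)^M$, and the conjecture is the correlation inequality
\begin{equation}\label{eq:conj}
Q(G;B)\ \ge\ (1-p)^M .
\end{equation}

The simplest cases support \eqref{eq:conj}. Take two graded paths and condition on the labels of their common vertices. The two events of avoiding $B$ become independent, and they have the same conditional probability $w$, because a common vertex occupies the same position in both words. Since $\mathbb E w=1-p$, both paths avoid $B$ with probability $\mathbb E w^2\ge(1-p)^2$: any two paths are positively correlated. Inequality \eqref{eq:conj} also holds for trees, where every vertex has at most one neighbor in the preceding level. Indeed, the subtrees $T_v$ hanging from the neighbors $v$ of $\rho$ are independent.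 If $T_v$ has $M_v$ graded paths and $B_x=\{\omega\in\Omega^{N-1}:(x,\omega)\in B\}$, then induction on the depth and Jensen's inequality show that all paths through $v$ avoid $B$ with probability at least $\int(1-\mu^{N-1}(B_x))^{M_v}\,d\mu(x)\ge(1-p)^{M_v}$, and it remains to multiply over $v$.

At depth $2$ a graded path is an edge between $V_1$ and $V_2$, and \eqref{eq:conj} takes the shape of Sidorenko's conjecture \cite{Sidorenko}, which we use in the following analytic form. For every finite bipartite graph $F$ with parts $I,J$ and edge set $E$, all probability spaces $(S_1,\nu_1)$, $(S_2,\nu_2)$ and every bounded measurable $h\ge0$ on $S_1\times S_2$,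
\begin{equation}\label{eq:S}
t(h):=\mathbb E\prod_{(u,v)\in E}h(x_u,y_v)\ \ge\ (\mathbb E h)^{|E|},
\end{equation}
where the $x_u$ ($u\in I$) have law $\nu_1$, the $y_v$ ($v\in J$) have law $\nu_2$, and all are independent.

At depth $3$ the conjecture is false. For $n\ge1$ let $G_n$ be the graph of depth $3$ with levels
\[
V_1=\{a_r:r\in\mathbb Z_{2n}\},\qquad V_2=\{b_r:r\in\mathbb Z_{2n}\},\qquad V_3=\{c_k:k\in\mathbb Z_n\}
\]
and edges $\rho\sim a_r$, $\ b_r\sim a_r$, $\ b_r\sim a_{r+1}$, $\ b_r\sim c_{r\bmod n}$ for all $r$. The levels $V_1$ and $V_2$ form a cycle of length $4n$, and each $c_k$ is joined to two antipodal vertices of it (Figure~\ref{fig:G3}). Each $b_r$ lies on exactly two graded paths, so $M=4n$.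

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1.5pt,font=\small}]
\foreach \x in {0,...,5} {
  \node (a\x) at ({90-60*\x}:2.6) {$a_{\x}$};
  \node[fill=black!12] (b\x) at ({60-60*\x}:2.6) {$b_{\x}$};
}
\node[rectangle,inner sep=3pt] (c0) at (150:0.8) {$c_0$};
\node[rectangle,inner sep=3pt] (c1) at (270:0.8) {$c_1$};
\node[rectangle,inner sep=3pt] (c2) at (30:0.8) {$c_2$};
\foreach \x/\y in {0/1,1/2,2/3,3/4,4/5,5/0} {\draw (a\x)--(b\x)--(a\y);}
\foreach \x/\y in {0/0,1/1,2/2,3/0,4/1,5/2} {\draw (b\x)--(c\y);}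
\end{tikzpicture}
\caption{The graph $G_3$ without its root, which is adjacent to $a_0,\dots,a_5$. Level 1 is white, level 2 is shaded and level 3 is drawn with squares. Going once around the outer cycle, one meets the level-3 neighbors in the order $c_0,c_1,c_2,c_0,c_1,c_2$.}
\label{fig:G3}
\end{figure}

\begin{theorem}\label{thm:A}
For the graph $G_3$, which has $16$ vertices and $M=12$ graded paths, there are a finite set $\Omega$ with the uniform measure $\mu$ and a set $B\subseteq\Omega^3$ such that $p=\mu^3(B)=\frac12$ and
\[
Q(G_3;B)=2^{-12}\bigl(1-6\cdot 24^{-6}\bigr)<2^{-12}=(1-p)^M .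
\]
Hence $P(G_3;B)>P(G_3';B)$, and the conjecture is false.
\end{theorem}

A finite $\Omega$ embeds in $\mathbb R$, so the conjecture fails for real labels as well.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] For every $N\ge3$ the conjecture fails for some graph of depth $N$. Moreover, for each $N\ge3$ there is no constant $c>0$ with $Q(G;B)\ge c\,(1-p)^M$ for all $G$ of depth $N$ and all $\mu,B$. On the other hand, $P(G;B)\le\frac{e}{e-1}P(G';B)$ always.
\item[(ii)] For the graph $G_n$, inequality \eqref{eq:conj} holds for all $\mu,B$ if and only if $n\le2$.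
\item[(iii)] For $N=1$ equality holds in \eqref{eq:conj} for every graph. For $N=2$ the conjecture is equivalent to Sidorenko's conjecture \eqref{eq:S}.
\end{enumerate}
\end{theorem}

The case $N=2$ itself is not settled here.

The counterexample comes from one sign. Section~\ref{sec:reduction} shows that for a suitable class of sets $B$ the difference $Q(G_n;B)-(1-p)^M$ is a positive multiple of $\mathbb E\operatorname{tr}[(K_0\cdots K_{n-1})^2]$, where $K_0,\dots,K_{n-1}$ are i.i.d.\ positive semidefinite matrices; the square appears because the cycle passes each $c_k$ twice. Section~\ref{sec:quaternions} explains why this expectation resists being negative and builds $K$ from the quaternion group, in which six of the eight elements have square $-1$. Section~\ref{sec:trace} computes the expectation and proves Theorem~\ref{thm:A}. The remaining sections complete the proof of Theorem~\ref{thm:B}. Throughout, $[d]=\{1,\dots,d\}$.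

\section{From the doubled cycle to a trace}\label{sec:reduction}

We take $p=\frac12$ and write $1_{B^c}=\frac12(1+U)$ with $U=\pm1$. Then $2^{M}Q(G;B)=\mathbb E\prod(1+U)$, the product being over graded paths, and the expansion has one term for every set of paths. Small sets contribute nonnegative terms, as we saw for pairs, so we want all of them to vanish. This is done by attaching a random sign to each label at levels 1 and 2: a set of paths then survives only if it covers every vertex of the cycle an even number of times.

All vertices must have the same law, while the three levels should play different roles. So we let $\Omega$ be a product of three sets and let $B$ look only at the $k$-th component of a label at level $k$. Fix integers $d,d'\ge1$, a finite nonempty set $\Omega_3$, and for each $z\in\Omega_3$ a $d\times d'$ matrix $A_z$ with entries $\pm1$. Let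
\[
\Omega_1=[d]\times\{\pm1\}\ni x=(\xi,\sigma),\qquad \Omega_2=[d']\times\{\pm1\}\ni y=(\eta,\tau),
\]
let $\mu$ be uniform on $\Omega=\Omega_1\times\Omega_2\times\Omega_3$, and define
\begin{equation}\label{eq:B}
U(x,y,z)=\sigma\tau\,A_z(\xi,\eta),\qquad B=\{(\omega^1,\omega^2,\omega^3)\in\Omega^3:\ U(\omega^1_1,\omega^2_2,\omega^3_3)=-1\},
\end{equation}
where $\omega^j_k\in\Omega_k$ is the $k$-th component of $\omega^j$. The matrix $K_z=\frac1{d'}A_zA_z^{T}$ is symmetric and positive semidefinite.

\begin{lemma}\label{lem:reduction}
For the set $B$ in \eqref{eq:B} we have $\mu^3(B)=\frac12$, and for every $n\ge1$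
\[
Q(G_n;B)=2^{-4n}\Bigl(1+d^{-2n}\,\mathbb E\operatorname{tr}\bigl[(K_0K_1\cdots K_{n-1})^2\bigr]\Bigr),
\]
where $K_0,\dots,K_{n-1}$ are independent copies of $K_z$ with $z$ uniform on $\Omega_3$.
\end{lemma}

\begin{proof}
Reversing $\sigma$ exchanges $B$ and $B^c$, so $\mu^3(B)=\frac12$. Let $x_r=(\xi_r,\sigma_r)$, $y_r=(\eta_r,\tau_r)$ and $z^{(k)}$ be the relevant components of the labels at $a_r$, $b_r$, $c_k$; they are independent and uniform. For $r\in\mathbb Z_{2n}$ write $z^{(r)}$ for $z^{(r\bmod n)}$ and $K_r=K_{z^{(r)}}$, so that $K_{r+n}=K_r$. The two paths through $b_r$ come from $a_r$ and $a_{r+1}$, hence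
\[
Q(G_n;B)=2^{-4n}\,\mathbb E\prod_{r\in\mathbb Z_{2n}}\bigl(1+U(x_r,y_r,z^{(r)})\bigr)\bigl(1+U(x_{r+1},y_r,z^{(r)})\bigr).
\]
The variable $y_r$ occurs only in the $r$-th factor, so we may average over each $y_r$ separately. The average over $\tau_r$ kills the two terms that are linear in $U$. In the product of the two $U$'s the sign $\tau_r$ cancels, and the average over $\eta_r$ is
\[
\frac{\sigma_r\sigma_{r+1}}{d'}\sum_{\eta}A_{z^{(r)}}(\xi_r,\eta)A_{z^{(r)}}(\xi_{r+1},\eta)=\sigma_r\sigma_{r+1}K_r(\xi_r,\xi_{r+1})=:u_r .
\]
Thus $2^{4n}Q(G_n;B)=\mathbb E\prod_r(1+u_r)=\sum_{S\subseteq\mathbb Z_{2n}}\mathbb E\prod_{r\in S}u_r$. The sign $\sigma_r$ occurs in $u_{r-1}$ and $u_r$ only. If $S\neq\emptyset,\mathbb Z_{2n}$, there is $r\in S$ with $r-1\notin S$; then $\sigma_r$ occurs once, and the term vanishes. The empty set contributes $1$. For $S=\mathbb Z_{2n}$ all signs cancel, and the average over $\xi_0,\dots,\xi_{2n-1}$ is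
\[
d^{-2n}\sum_{\xi_0,\dots,\xi_{2n-1}}\ \prod_{r=0}^{2n-1}K_r(\xi_r,\xi_{r+1})=d^{-2n}\operatorname{tr}(K_0K_1\cdots K_{2n-1}),
\]
with $\xi_{2n}=\xi_0$. Since $K_{r+n}=K_r$, the product is $(K_0\cdots K_{n-1})^2$.
\end{proof}

\section{Making the trace negative}\label{sec:quaternions}

By Lemma~\ref{lem:reduction}, inequality \eqref{eq:conj} fails for $G_n$ as soon as
\begin{equation}\label{eq:goal}
\mathbb E\operatorname{tr}\bigl[(K_0\cdots K_{n-1})^2\bigr]<0 .
\end{equation}
The matrices are positive semidefinite, because both paths through $b_r$ see the same labels at levels 2 and 3, and they are identically distributed. Three observations show how much these constraints exclude.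

\emph{The doubling is needed.} If the vertices $b_r$ had $2n$ different neighbors at level 3, the same proof would give $2n$ independent factors and the expectation $\operatorname{tr}[(\mathbb EK)^{2n}]\ge0$.

\emph{Three factors are needed.} We have $\operatorname{tr}K_0^2\ge0$, and $\operatorname{tr}[(K_0K_1)^2]=\operatorname{tr}[(K_0^{1/2}K_1K_0^{1/2})^2]\ge0$.

\emph{Complex matrices of rank one do not suffice.} Let $Z_k=z^{(k)}z^{(k)*}$ with column vectors $z^{(k)}\in\mathbb C^m$. Viewed as real matrices of size $2m$, these are positive semidefinite, and the real trace is twice the real part of the complex trace. With $s_{kl}=z^{(k)*}z^{(l)}$ and $q=s_{01}s_{12}\cdots s_{n-1,0}$ we have $\operatorname{tr}[(Z_0\cdots Z_{n-1})^2]=q^2$. A single triple can give the negative sign: for the vectors $(1,0)$, $(1,1)$, $(1,2i)$ one gets $q=1+2i$ and $\operatorname{Re}q^2=-3$. The average over i.i.d.\ bounded vectors cannot. Put $\zeta_k=z^{(k)}\otimes z^{(k)}$. Then $s_{kl}^2=\zeta_k^*\zeta_l$, so $q^2=\operatorname{tr}(\zeta_0\zeta_0^*\cdots\zeta_{n-1}\zeta_{n-1}^*)$ and $\mathbb Eq^2=\operatorname{tr}[(\mathbb E\,\zeta_0\zeta_0^*)^n]\ge0$.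

The last argument rearranges $q^2$ as $s_{01}^2s_{12}^2\cdots s_{n-1,0}^2$, which uses commutativity. This suggests vectors with quaternion entries.

\subsection*{Quaternions}
Let $\mathbb H$ be the real algebra with basis $1,\mathbf i,\mathbf j,\mathbf k$, where $\mathbf i^2=\mathbf j^2=\mathbf k^2=-1$, $\mathbf{ij}=-\mathbf{ji}=\mathbf k$, $\mathbf{jk}=-\mathbf{kj}=\mathbf i$, $\mathbf{ki}=-\mathbf{ik}=\mathbf j$. Conjugation $a\mapsto\bar a$ is the linear map that fixes $1$ and negates $\mathbf i,\mathbf j,\mathbf k$, and $\operatorname{Re}a=\frac12(a+\bar a)$ is the coefficient of $1$. We use the rules $\overline{ab}=\bar b\,\bar a$ and $\operatorname{Re}(ab)=\operatorname{Re}(ba)$, and the inner product $\langle a,b\rangle=\operatorname{Re}(a\bar b)$, for which the basis is orthonormal. The set $Q_8=\{\pm1,\pm\mathbf i,\pm\mathbf j,\pm\mathbf k\}$ is a group, and $\bar g=g^{-1}$ for $g\in Q_8$. As in any finite group, if $g$ is uniform on $Q_8$ and independent of a $Q_8$-valued pair $(u,u')$, then $ugu'$ is uniform.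

\begin{lemma}\label{lem:averages}
Let $g$ be uniform on $Q_8$ and let $a,b\in\mathbb H$. Then
\[
\mathbb E\operatorname{Re}(g^2)=-\tfrac12,\qquad \mathbb E\,ga\bar g=\operatorname{Re}a,\qquad \mathbb E\operatorname{Re}(ga)\operatorname{Re}(\bar gb)=\tfrac14\operatorname{Re}(ab).
\]
\end{lemma}

\begin{proof}
Two elements of $Q_8$ have square $1$ and six have square $-1$, which gives $\frac{2-6}{8}$. The second identity is real-linear in $a$ and holds for $a=1$. Each $a\in\{\mathbf i,\mathbf j,\mathbf k\}$ commutes with the four elements $\pm1,\pm a$ and anticommutes with the other four, so $ga\bar g=\pm a$ with equal probabilities. For the third, $\operatorname{Re}(ga)=\langle g,\bar a\rangle$ and $\operatorname{Re}(\bar gb)=\langle g,b\rangle$. Up to sign $g$ is a uniform element of an orthonormal basis, so the expectation is $\frac14\langle\bar a,b\rangle=\frac14\operatorname{Re}(\bar a\bar b)=\frac14\operatorname{Re}(ba)$.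
\end{proof}

To return to real matrices, let $L_a$ be the $4\times4$ real matrix of $x\mapsto ax$ in the basis $1,\mathbf i,\mathbf j,\mathbf k$. Associativity gives $L_aL_b=L_{ab}$. From $\langle ax,y\rangle=\operatorname{Re}(x\bar ya)=\langle x,\bar ay\rangle$ we get $L_a^T=L_{\bar a}$. For $a\in Q_8$ the matrix $L_a$ is a signed permutation matrix, with zero diagonal when $a\ne\pm1$; by linearity $\operatorname{tr}L_a=4\operatorname{Re}a$ for all $a$. For a matrix $X$ with quaternion entries let $X^*$ be its conjugate transpose and let $L_X$ be the real block matrix with blocks $L_{X_{st}}$. The three rules hold blockwise: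
\begin{equation}\label{eq:L}
L_XL_Y=L_{XY},\qquad L_X^T=L_{X^*},\qquad \operatorname{tr}L_X=4\operatorname{Re}\operatorname{tr}X .
\end{equation}

\subsection*{The mechanism without positivity}
Forget for a moment that $K$ must be positive semidefinite, and take $K=L_g$ with $g$ uniform on $Q_8$. Already for $n=1$ the last step in the proof of Lemma~\ref{lem:reduction} then reads
\[
\mathbb E\bigl(1+\sigma_0\sigma_1L_g(\xi_0,\xi_1)\bigr)\bigl(1+\sigma_1\sigma_0L_g(\xi_1,\xi_0)\bigr)=1+\tfrac1{16}\,\mathbb E\operatorname{tr}L_{g^2}=1+\tfrac{4}{16}\cdot\bigl(-\tfrac12\bigr)=\tfrac78<1 .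
\]
For general $n$ the product $g_0\cdots g_{n-1}$ is again uniform on $Q_8$, so the expected trace in \eqref{eq:goal} is $-2$. Going once around the vertices $c_k$ produces a uniform group element, and going around a second time squares it. For the groups $\{\pm1\}$ and $\{\pm1,\pm\mathbf i\}$ the mean of $g^2$ would be $1$ and $0$.

The matrix $L_g$ is symmetric only for $g=\pm1$, so it is not an admissible $K$. The remedy is to place uniform elements of $Q_8$ off the diagonal of a positive semidefinite matrix. For a column vector $z=(z_1,\dots,z_m)$ uniform on $Q_8^m$, the matrix $Z=zz^*$ has entries $Z_{st}=z_s\bar z_t$, so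
\begin{equation}\label{eq:Z}
Z_{ss}=1,\qquad Z_{ts}=\overline{Z_{st}},\qquad Z_{st}\ \text{is uniform on $Q_8$ for } s\ne t .
\end{equation}
The price of positivity consists of the first two properties, which create terms of the form $1\cdot1$ and $g\bar g$. We shall see that the price is of order $m^2$, while the gain is of order $m^n$.

\subsection*{The set $B$}
It remains to write $L_Z$ as $\frac1{d'}A_zA_z^T$ with entries of $A_z$ equal to $\pm1$. We have $L_Z=L_zL_z^T$, where $L_z$ is a $4m\times4$ matrix, but $L_z$ has zero entries. A Hadamard matrix removes them. Let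
\[
H=\begin{pmatrix}1&1&1&1\\1&1&-1&-1\\1&-1&1&-1\\1&-1&-1&1\end{pmatrix},\qquad HH^T=4I,
\]
and take $d=4m$, $d'=4$, $\Omega_3=Q_8^m$, $A_z=L_zH$. Each row of $L_z$ has a single nonzero entry $\pm1$, so each row of $A_z$ is a row of $H$ up to sign. Moreover $K_z=\frac14L_zHH^TL_z^T=L_{zz^*}$ by \eqref{eq:L}. Let $z^{(0)},\dots,z^{(n-1)}$ be independent and uniform on $Q_8^m$, let $Z_k=z^{(k)}z^{(k)*}$, and put
\[
\theta_n(m)=\mathbb E\operatorname{Re}\operatorname{tr}\bigl[(Z_0\cdots Z_{n-1})^2\bigr].
\]
For the set $B$ given by \eqref{eq:B} with these data, Lemma~\ref{lem:reduction} and \eqref{eq:L} give $p=\frac12$ and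
\begin{equation}\label{eq:Qtheta}
Q(G_n;B)=2^{-4n}\bigl(1+4\,(4m)^{-2n}\,\theta_n(m)\bigr).
\end{equation}

\section{The expected trace}\label{sec:trace}

Write $Z_{r+n}=Z_r$ and expand the trace over index sequences $l=(l_r)_{r\in\mathbb Z_{2n}}$ with values in $[m]$:
\[
\theta_n(m)=\sum_{l}\mathbb E\operatorname{Re}w(l),\qquad w(l)=(Z_0)_{l_0l_1}(Z_1)_{l_1l_2}\cdots(Z_{2n-1})_{l_{2n-1}l_0}\in Q_8 .
\]
Most sequences contribute nothing, again because of signs. Call $l$ \emph{periodic} if $l_{r+n}=l_r$ for all $r$. Call $l$ \emph{antiperiodic} if it takes exactly two values and $l_{r+n}\neq l_r$ for all $r$. In the antiperiodic case, the \emph{switches} of $l$ are the $r\in\{0,\dots,n-1\}$ with $l_{r+1}\ne l_r$. Finally, for $g_1,\dots,g_j$ independent and uniform on $Q_8$ let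
\[
\alpha_j=\mathbb E\operatorname{Re}\bigl(g_1g_2\cdots g_j\,\bar g_1\bar g_2\cdots\bar g_j\bigr).
\]

\begin{lemma}\label{lem:words}
The value of $\mathbb E\operatorname{Re}w(l)$ is $1$ if $l$ is constant, $-\frac12$ if $l$ is periodic and not constant, $\alpha_j$ if $l$ is antiperiodic with $j$ switches, and $0$ otherwise.
\end{lemma}

\begin{proof}
Fix $k\in\{0,\dots,n-1\}$. The vector $z^{(k)}$ enters $w(l)$ through the factors number $k$ and $k+n$, with the four indices $l_k,l_{k+1},l_{k+n},l_{k+n+1}$. If a value $s$ occurs an odd number of times among them, then replacing $z^{(k)}_s$ by $-z^{(k)}_s$ preserves the joint law and negates $w(l)$, so $\mathbb Ew(l)=0$. Suppose that this happens for no $k$, and consider the sets $\pi_k=\{l_k,l_{k+n}\}$. If $|\pi_k|=1$, the parity condition forces $|\pi_{k+1}|=1$. If $|\pi_k|=2$, it forces $\pi_{k+1}=\pi_k$. So $l$ is periodic if $|\pi_0|=1$ and antiperiodic if $|\pi_0|=2$.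

Let $l$ be periodic. Then $w(l)=v^2$ with $v=(Z_0)_{l_0l_1}\cdots(Z_{n-1})_{l_{n-1}l_0}$. If $l$ is constant, $v=1$. Otherwise one of the $n$ factors is an off-diagonal entry. It is uniform on $Q_8$ by \eqref{eq:Z} and independent of the other factors, which come from the other vectors. So $v$ is uniform, and Lemma~\ref{lem:averages} gives $-\frac12$.

Let $l$ be antiperiodic and $0\le r\le n-1$. If $r$ is not a switch, then $l_{r+1}=l_r$ and $l_{r+n+1}=l_{r+n}$, so the factors number $r$ and $r+n$ equal $1$. If $r$ is a switch, then $(l_{r+n},l_{r+n+1})=(l_{r+1},l_r)$, so the factor number $r$ is a uniform element $g$ and the factor number $r+n$ is $\bar g$. Different switches use different vectors $z^{(r)}$, so these elements are independent, and $w(l)$ is the word in the definition of $\alpha_j$.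
\end{proof}

An antiperiodic sequence is determined by the ordered pair $(s,t)=(l_0,l_n)$, $s\ne t$, and by its set of switches. This set has odd size because $l_n\ne l_0$, and every subset of $\{0,\dots,n-1\}$ of odd size occurs. So we need $\alpha_j$ for odd $j$.

\begin{lemma}\label{lem:alpha}
For odd $j\ge1$ we have $\alpha_j=2^{1-j}$.
\end{lemma}

\begin{proof}
For $j=1$ the word is $g_1\bar g_1=1$. Let $j\ge3$, $a=g_3\cdots g_j$ and $b=\bar g_3\cdots\bar g_j$. The word is $g_1(g_2a)\bar g_1\cdot\bar g_2b$. Averaging over $g_1$ with the second identity of Lemma~\ref{lem:averages} replaces $g_1(g_2a)\bar g_1$ by the real number $\operatorname{Re}(g_2a)$, so $\alpha_j=\mathbb E\operatorname{Re}(g_2a)\operatorname{Re}(\bar g_2b)$. Averaging over $g_2$ with the third identity gives $\alpha_j=\frac14\mathbb E\operatorname{Re}(ab)=\frac14\alpha_{j-2}$.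
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n=3$. There are $m$ constant sequences and $m^3-m$ other periodic ones. For each of the $m(m-1)$ ordered pairs $(s,t)$ there are four antiperiodic sequences $(l_0,\dots,l_5)$. Three of them, $sttt ss$, $ssttts$ and $sssttt$, have one switch and contribute $1$ each. The fourth, $ststst$, has three switches and contributes $\frac14$. Hence
\[
4\,\theta_3(m)=4m-2(m^3-m)+13\,m(m-1)=-2m^3+13m^2-7m .
\]
For $m=6$ this is $-432+468-42=-6$, and \eqref{eq:Qtheta} gives $Q(G_3;B)=2^{-12}(1-6\cdot24^{-6})$. Here $\Omega$ is the product of sets with $48$, $8$ and $8^6$ elements.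
\end{proof}

The value $m=6$ is the smallest that works for $n=3$: we have $4\theta_3(m)=-m(2m^2-13m+7)$, and the convex function $2m^2-13m+7$ is negative at $m=1$ and at $m=5$.

\begin{proposition}\label{prop:theta}
For all $n,m\ge1$,
\[
\theta_n(m)=-\tfrac12m^n+\tfrac32m+m(m-1)\Bigl(\bigl(\tfrac32\bigr)^n-\bigl(\tfrac12\bigr)^n\Bigr).
\]
In particular $\theta_n(6)<0$, and \eqref{eq:conj} fails for $G_n$, for every $n\ge3$.
\end{proposition}

\begin{proof}
The periodic sequences contribute $m-\frac12(m^n-m)$. By Lemmas~\ref{lem:words} and~\ref{lem:alpha}, the antiperiodic ones contribute $m(m-1)$ times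
\[
\sum_{j\text{ odd}}\binom nj2^{1-j}=\bigl(1+\tfrac12\bigr)^n-\bigl(1-\tfrac12\bigr)^n .
\]
For $m=6$ we get $2\theta_n(6)=60(\frac32)^n+18-60\cdot2^{-n}-6^n$. The case $n=3$ was treated above. For $n=4$ we have $60(\frac32)^4+18=321.75<1296=6^4$. When $n$ increases by one, $60(\frac32)^n+18$ grows by a factor less than $\frac32$ and $6^n$ by the factor $6$, so $60(\frac32)^n+18<6^n$ for all $n\ge4$. The last claim follows from \eqref{eq:Qtheta}, since $(1-p)^M=2^{-4n}$.
\end{proof}

Two cases of the formula can be checked directly. For $m=1$ every $Z_k$ equals $1$, and the formula gives $1$. For $n=1$ we have $Z_0^2=mZ_0$ and $\operatorname{tr}Z_0=m$, and the formula gives $m^2$. For $n=2$ it gives $\frac12(3m^2-m)>0$: gain and price are both of order $m^2$, and the price is larger.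

\section{The graphs $G_1$ and $G_2$}\label{sec:small}

We prove that \eqref{eq:conj} holds for $G_1$ and $G_2$ with arbitrary $\mu$ and $B$. Together with Proposition~\ref{prop:theta} this proves Theorem~\ref{thm:B}(ii). The tool is inequality \eqref{eq:S} for the cycle of length $4$.

\begin{lemma}\label{lem:C4}
Let $R\ge0$ be bounded and measurable on a product $S_1\times S_2$ of probability spaces. If $y_0,y_2\in S_1$ and $y_1,y_3\in S_2$ are independent random points, then
\[
\mathbb E\,R(y_0,y_1)R(y_2,y_1)R(y_2,y_3)R(y_0,y_3)\ \ge\ (\mathbb ER)^4 .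
\]
\end{lemma}

\begin{proof}
The left side is $\mathbb E_{y_0,y_2}\bigl[(\mathbb E_{y_1}R(y_0,y_1)R(y_2,y_1))^2\bigr]$. By the Cauchy--Schwarz inequality it is at least the square of
\[
\mathbb E\,R(y_0,y_1)R(y_2,y_1)=\mathbb E_{y_1}\bigl[(\mathbb E_{y_0}R(y_0,y_1))^2\bigr],
\]
and this is at least $(\mathbb ER)^2$, again by Cauchy--Schwarz.
\end{proof}

Let $W=1_{B^c}$, so that $\mathbb EW=1-p$, and let $x_r$, $y_r$ be the labels at $a_r$, $b_r$.

\emph{The graph $G_1$.} Let $z$ be the label at $c_0$. The four paths use all pairs $(a_r,b_{r'})$, so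
\[
Q(G_1;B)=\mathbb E\,W(x_0,y_0,z)W(x_1,y_0,z)W(x_1,y_1,z)W(x_0,y_1,z).
\]
Lemma~\ref{lem:C4} for the kernel $W(\cdot,\cdot,z)$ with $z$ fixed, followed by Jensen's inequality in $z$, gives $Q(G_1;B)\ge\mathbb E_z\bigl[(\mathbb E_{x,y}W(x,y,z))^4\bigr]\ge(1-p)^4$.

\emph{The graph $G_2$.} Now the cycle has length $8$, and two kernels alternate along it. Integrating out level 1, rather than level 2, reduces them to one kernel on a cycle of length $4$. Fix the labels $z,z'$ at $c_0,c_1$ and put
\[
R(y,y')=\mathbb E_x\,W(x,y,z)W(x,y',z').
\]
The vertex $a_r$ lies on two paths, through $b_{r-1}$ and $b_r$. One of these has even index and continues to $c_0$; the other has odd index and continues to $c_1$. So averaging over $x_1,x_2,x_3,x_0$ yields the factors $R(y_0,y_1)$, $R(y_2,y_1)$, $R(y_2,y_3)$, $R(y_0,y_3)$, and by Lemma~\ref{lem:C4} the conditional probability that all paths avoid $B$ is at least $(\mathbb E_{y,y'}R)^4$. With $\delta_z(x)=\mathbb E_yW(x,y,z)$ we have $\mathbb E_{y,y'}R=\mathbb E_x\,\delta_z(x)\delta_{z'}(x)$. Jensen's inequality in $(z,z')$, the independence of $z$ and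 $z'$, and Cauchy--Schwarz in $x$ give
\[
Q(G_2;B)\ge\bigl(\mathbb E_{z,z',x}\,\delta_z(x)\delta_{z'}(x)\bigr)^4=\bigl(\mathbb E_x\bigl[(\mathbb E_z\delta_z(x))^2\bigr]\bigr)^4\ge(1-p)^8 .
\]
This completes the proof of Theorem~\ref{thm:B}(ii). The argument uses $n=2$ in one place: the step from $c_1$ to $c_0$ is the step from $c_0$ to $c_1$ reversed, so a single kernel $R$ suffices. For $G_3$ the same integration leaves three kernels, one for each pair of vertices of level 3.

\section{Greater depth and constant factors}\label{sec:depth}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(i)}]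
Let $\mu,B$ be as in Theorem~\ref{thm:A} and let $N\ge3$. Attach to each vertex $c$ of level 3 in $G_3$ its own path $c=c^3,c^4,\dots,c^N$ with $c^j$ in level $j$, and replace $B$ by $B\times\Omega^{N-3}$. Every graded path of $G_3$ extends in exactly one way, and the new labels do not matter. So $M$, $p$ and $Q$ are unchanged, and \eqref{eq:conj} fails at depth $N$.

The violation is small, but it can be amplified. Glue $k$ copies of this graph at the root. The label of the root is not used, so the copies are independent, $Q$ is raised to the power $k$, and $M$ is multiplied by $k$. For the glued graph $Q/(1-p)^M=(1-6\cdot24^{-6})^k$, which tends to $0$ as $k\to\infty$. So no constant $c>0$ exists.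

For the upper bound on $P$, the union bound gives $P(G;B)\le\min(1,Mp)$. On the other side, $P(G';B)=1-(1-p)^M\ge1-e^{-Mp}$. The function $1-e^{-\lambda}$ is concave and vanishes at $0$, so it is at least $(1-e^{-1})\lambda$ on $[0,1]$; it is increasing, so it is at least $1-e^{-1}$ for $\lambda\ge1$. Hence $P(G';B)\ge(1-e^{-1})\min(1,Mp)\ge\frac{e-1}{e}P(G;B)$.
\end{proof}

The two statements about constants are compatible: in the glued graphs both $Q$ and $(1-p)^M$ tend to $0$, so both $P(G;B)$ and $P(G';B)$ tend to $1$.

\section{Depths one and two}\label{sec:low}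

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(iii)}]
For $N=1$ the graded paths correspond to the $M$ neighbors of $\rho$, whose labels are independent, so $Q(G;B)=(1-p)^M$.

Let $N=2$ and assume \eqref{eq:S}. Let $I$ be the set of neighbors of $\rho$, let $J=V_2$, and let $F$ be the bipartite graph formed by the edges of $G$ between $I$ and $J$. Graded paths correspond to the edges of $F$, so $M=|E|$. For $h=1_{B^c}$ on $\Omega\times\Omega$ we have $t(h)=Q(G;B)$ and $\mathbb Eh=1-p$, and \eqref{eq:S} is \eqref{eq:conj}.

Conversely, assume \eqref{eq:conj} for all graphs of depth $2$, and let $F$, $S_1$, $S_2$, $h$ be given with $E\neq\emptyset$; for $E=\emptyset$ both sides of \eqref{eq:S} equal $1$. The difficulty is that \eqref{eq:conj} speaks only about indicator functions. We replace $h$ by a random indicator function with mean $h$, and for this we first make the spaces finite.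

\emph{Reduction to finite spaces.} Both sides of \eqref{eq:S} are homogeneous of degree $|E|$ in $h$, and $h$ is bounded and nonnegative, so we may assume $0\le h\le1$. For numbers in $[0,1]$ one has $|\prod_e h_e-\prod_e h'_e|\le\sum_e|h_e-h'_e|$, by changing one factor at a time. So for $[0,1]$-valued $h,h'$ each side of \eqref{eq:S} changes by at most $|E|\,\|h-h'\|_1$ when $h$ is replaced by $h'$. Finite linear combinations of indicators of measurable rectangles are dense in $L^1(\nu_1\otimes\nu_2)$. Such a combination is constant on the products of cells of two finite partitions of $S_1$ and $S_2$. Truncating its values to $[0,1]$ preserves this property and does not increase the distance to $h$. So it suffices to treat such step functions, and after collapsing each cell to a point we may assume that $S_1$ and $S_2$ are finite, with arbitrary weights $\nu_1,\nu_2$.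

\emph{Random rounding.} If we tossed one coin for each pair $(x,y)\in S_1\times S_2$, different edges of $F$ would often see the same coin. To make this rare, we give each label an extra uniform coordinate in $[D]$ with $D$ large. Let $G$ be the graph $F$ with a root joined to all of $I$, so that $V_1=I$, $V_2=J$ and $M=|E|$. Let $\Omega=S_1\times S_2\times[D]$ and let $\mu$ be the product of $\nu_1$, $\nu_2$ and the uniform measure. Let $\chi(x,i;y,j)$, for $x\in S_1$, $y\in S_2$, $i,j\in[D]$, be independent $\{0,1\}$-valued variables with mean $h(x,y)$, independent of the labels, and let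
\[
B=\bigl\{\bigl((x,y',i),(x',y,j)\bigr)\in\Omega^2:\ \chi(x,i;y,j)=0\bigr\}.
\]
Denote the relevant components of the labels by $(x_u,i_u)$ for $u\in I$ and $(y_v,j_v)$ for $v\in J$. Then $Q(G;B)$ is the expectation over the labels of $\prod_{(u,v)\in E}\chi(x_u,i_u;y_v,j_v)$. Let $\mathcal D$ be the event that the $i_u$ are pairwise distinct and the $j_v$ are pairwise distinct. It fails with probability at most $C_F/D$, where $C_F=\binom{|I|}2+\binom{|J|}2$. On $\mathcal D$ different edges use different variables $\chi$, so the average of the product over $\chi$ is $\prod_{(u,v)\in E}h(x_u,y_v)$. Off $\mathcal D$ the product is at most $1$. Therefore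
\[
\mathbb E_\chi Q(G;B)\le t(h)+C_F/D .
\]
On the other side, $1-\mu^2(B)=D^{-2}\sum\nu_1(x)\nu_2(y)\chi(x,i;y,j)$, summed over all $x,y,i,j$, and this has mean $\mathbb Eh$. Inequality \eqref{eq:conj} for each realization of $B$, followed by Jensen's inequality, gives
\[
\mathbb E_\chi Q(G;B)\ge\mathbb E_\chi\bigl[(1-\mu^2(B))^{|E|}\bigr]\ge(\mathbb Eh)^{|E|}.
\]
So $t(h)+C_F/D\ge(\mathbb Eh)^{|E|}$ for every $D$, and letting $D\to\infty$ proves \eqref{eq:S}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Pemantle}
Robin Pemantle, \emph{Tree-indexed processes}, arXiv:math/0404100 (2004).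

\bibitem{Sidorenko}
A. Sidorenko, \emph{A correlation inequality for bipartite graphs}, Graphs Combin. 9 (1993).

\end{thebibliography}
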